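\title{An expanding map of the torus whose non-dense orbits are not winning for Schmidt games}

\begin{abstract}
For every $n\ge 2$ and every $\theta\in(0,1)$ we construct a $C^{1+\theta}$-expanding endomorphism $f$ of the flat torus $\mathbb{T}^n$ such that the set of points with non-dense forward orbit is not winning for Schmidt games: for every $\alpha$ there is a $\beta$ for which Bob can force the limit point of the $(\alpha,\beta)$-game to have a dense orbit. The mechanism is a small oscillating perturbation that is amplified by the gap between two expansion rates. As a complement we show that non-conformality alone is not the obstruction: if $\|D_xf^s\|\,\|(D_xf^s)^{-1}\|^{1+\theta}<1$ for some $s$ and all $x$, then for every point $y$ the set of points whose orbit closure misses $y$ is $\alpha_n$-winning, with $\alpha_n>0$ depending only on the dimension.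
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a smooth compact Riemannian manifold without boundary, of dimension $n$, with Riemannian distance $d$, and let $\theta\in(0,1]$. A map $f:M\to M$ is of class $C^{1+\theta}$ if it is $C^1$ and its derivative, read in charts, is H\"older continuous with exponent $\theta$. It is a \emph{$C^{1+\theta}$-expanding endomorphism} if moreover there are constants $C_0>0$ and $\lambda>1$ with
\begin{equation}\label{eq:expanding}
\|D_xf^kv\|\ge C_0\lambda^k\|v\|\qquad(x\in M,\ v\in T_xM,\ k\ge1).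
\end{equation}
The simplest examples are the maps $z\mapsto Lz$ of the torus $\mathbb{T}^n=\mathbb{R}^n/\mathbb{Z}^n$, with $L$ a diagonal matrix with integer entries at least $2$; in general $f$ is non-algebraic. The \emph{non-dense set} of $f$ and the \emph{exceptional set} of a point $y\in M$ are
\[
ND(f)=\{z\in M:\ \{f^k(z):k\ge0\}\ \text{is not dense in } M\},\qquad
E(f,y)=\{z\in M:\ y\notin\overline{\{f^k(z):k\ge0\}}\},
\]
so that $E(f,y)\subset ND(f)$.

How large is $ND(f)$? Suppose that every nonempty open set $V$ satisfies $f^s(V)=M$ for some $s$, as is the case for the diagonal maps above. If $U_1,U_2,\dots$ is a countable base of nonempty open sets, then the complement of $ND(f)$ is $\bigcap_l\bigcup_kf^{-k}(U_l)$, a countable intersection of dense open sets. So $ND(f)$ is small in the sense of Baire category. Schmidt games measure a different kind of size. They ask whether a player who is allowed one adjustment at each scale, of size proportional to that scale, can steer a point into the set against an opponent who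 has the same kind of power.

\subsection*{The game}
Write $B(z,r)=\{w\in M:\ d(w,z)\le r\}$. A move is a pair $(z,r)$ with $z\in M$ and $r>0$. The pair $(z',r')$ is \emph{contained in} $(z,r)$ if $d(z',z)+r'\le r$; this implies $B(z',r')\subset B(z,r)$. Fix $\alpha,\beta\in(0,1)$. In the $(\alpha,\beta)$-game Bob first chooses a pair $(z_1,r_1)$. Given Bob's pair $(z_i,r_i)$, Alice chooses a pair $(z_i',\alpha r_i)$ contained in it, and Bob then chooses a pair $(z_{i+1},\beta\alpha r_i)$ contained in Alice's. We call these two moves a \emph{turn}; a turn multiplies Bob's radius by $\gamma=\alpha\beta$. The balls are nested and their radii tend to $0$, so they meet in a single point, the \emph{limit point}. A set $S\subset M$ is \emph{$(\alpha,\beta)$-winning} if Alice has a strategy that guarantees that the limit point lies in $S$, whatever Bob plays. It is \emph{$\alpha$-winning} if it is $(\alpha,\beta)$-winning for every $\beta\in(0,1)$, and \emph{winning} if it is $\alpha$-winning for some $\alpha\in(0,1)$. Two facts follow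 from the definition. A set that contains a winning set is winning. And if Bob has a strategy in the $(\alpha,\beta)$-game that forces the limit point outside $S$, then $S$ is not $(\alpha,\beta)$-winning: play Bob's strategy against any strategy of Alice.

\subsection*{The question}
Two results are known. Tseng proved that $ND(f)$ is winning for every $C^2$-expanding endomorphism $f$ of the circle. In any dimension, if the $C^{1+\theta}$-expanding endomorphism $f$ is \emph{conformal}, meaning that each derivative $D_xf$ is a scalar multiple of an isometry, then $E(f,y)$ is $1/2$-winning for every $y\in M$, and so $ND(f)$ is winning. The question we consider, which comes from \cite{Wu}, is whether conformality can be dropped: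

\medskip
\noindent\emph{Let $n\ge2$ and $\theta\in(0,1]$. Is $ND(f)$ winning for every $C^{1+\theta}$-expanding endomorphism $f$ of every smooth compact Riemannian $n$-manifold $M$ without boundary?}
\medskip

The linear case suggests a positive answer (Section~\ref{sec:slabs}). The answer is negative.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $\theta\in(0,1)$. There is a $C^{1+\theta}$-expanding endomorphism $f$ of $\mathbb{T}^n=\mathbb{R}^n/\mathbb{Z}^n$, with the flat metric, such that for every $\alpha\in(0,1)$ there is $\beta\in(0,1)$ for which Bob has a strategy in the $(\alpha,\beta)$-game forcing the limit point to have a dense forward orbit. Hence $ND(f)$ is not $\alpha$-winning for any $\alpha\in(0,1)$; that is, $ND(f)$ is not winning.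
\end{theorem}

The construction uses $\theta<1$ in one inequality between exponents, explained in Section~\ref{sec:budget}. We do not decide the question inside the single class $\theta=1$, nor for $C^\infty$ maps.

The second result is not needed for the answer. It shows that non-conformality alone is not the obstruction.

\begin{theorem}\label{thm:pinched}
Let $M$ be a compact connected Riemannian $n$-manifold, $n\ge1$, let $\theta\in(0,1]$, and let $f$ be a $C^{1+\theta}$-expanding endomorphism of $M$ such that for some $s\ge1$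
\begin{equation}\label{eq:pinching}
\|D_xf^s\|\,\|(D_xf^s)^{-1}\|^{1+\theta}<1\qquad\text{for all }x\in M .
\end{equation}
Then for every $y\in M$ the set $E(f,y)$ is $\alpha_n$-winning, with $\alpha_n>0$ depending only on $n$. In particular $ND(f)$ is winning.
\end{theorem}

If $f$ is conformal, then $\|D_xf^s\|\,\|(D_xf^s)^{-1}\|=1$, and \eqref{eq:pinching} holds as soon as $C_0\lambda^s>1$. Condition \eqref{eq:pinching} also holds for non-conformal maps. For $L=\operatorname{diag}(b+1,b,\dots,b)$ with $b^\theta\ge2$ and $s=1$ it reads $b+1<b^{1+\theta}$, which is true, and it persists for every $C^{1+\theta}$ map that is $C^1$-close to $z\mapsto Lz$.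

Section~\ref{sec:idea} explains the ideas behind both theorems on the smallest cases. Sections \ref{sec:map}--\ref{sec:bob} prove Theorem~\ref{thm:main}, and Section~\ref{sec:pinched}, which can be read independently, proves Theorem~\ref{thm:pinched}.

\section{Slabs, oscillations and a budget of exponents}\label{sec:idea}

\subsection{Why one expects Alice to win}\label{sec:slabs}
Let $\lambda_+>\lambda_-\ge2$ be integers and $f(x,y)=(\lambda_-x,\lambda_+y)$ on $\mathbb{T}^2$. Alice wants to keep the orbit out of a ball $B(w,\varepsilon)$, $\varepsilon<\frac14$. Consider a time $k$ and the turn at which Bob's radius $r$ satisfies $\gamma/4\le r\lambda_+^k\le\frac14$. If two points $(x,y)$, $(x',y')$ of Bob's ball are both mapped by $f^k$ into $B(w,\varepsilon)$, then the number $\lambda_+^k|y-y'|\le\frac12$ is within $2\varepsilon$ of an integer, which must be $0$. Hence $|y-y'|\le2\varepsilon\lambda_+^{-k}\le8\varepsilon r/\gamma$. For $\varepsilon$ much smaller than $\gamma$, the dangerous points of time $k$ lie in a horizontal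 slab that is thin compared with $r$, and Alice avoids it by a vertical move. Only the most expanded direction matters, and conformality plays no role.

For a nonlinear map the same picture holds if $D_zf^k=Q\,D_xf^k$ with $Q$ close to the identity, for $z$ and $x$ in Bob's ball. Suppose the derivatives of $f$ at the points $f^i(z)$ and $f^i(x)$ differ by a factor $I+E$, and let $P$ be the derivative of the remaining $k-i-1$ iterates. Then $Q$ acquires the factor $I+PEP^{-1}$. The points $f^i(z)$ and $f^i(x)$ are at distance at most about $\|P^{-1}\|$, so $\|E\|$ is at most about $\|P^{-1}\|^\theta$ and $\|PEP^{-1}\|$ is at most about $\|P\|\,\|P^{-1}\|^{1+\theta}$. Condition \eqref{eq:pinching} makes these errors summable, and this gives Theorem~\ref{thm:pinched}. When $\|P\|\,\|P^{-1}\|^{1+\theta}$ is large, a tiny term in $f$ that converts displacements in the weakly expanded direction into displacements in the strongly expanded direction is amplified by $P$, and the dangerous set need not be a slab. The counterexample uses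 this room to make the dangerous set meet every ball that Alice can play.

\subsection{A function whose value Bob can prescribe}\label{sec:digits}
The following example contains Bob's basic move.

\begin{example}\label{ex:digits}
Play on $\mathbb{R}$ with $\alpha=\frac14$, $\beta=\frac1{25}$, so $\gamma=\frac1{100}$. Bob cannot force the limit point to equal a given number $w$: of the two end quarters of his first interval, one does not contain $w$, and Alice plays it. Now let $\Psi$ be smooth and $1$-periodic, $0\le\Psi\le9$, with $\Psi=g$ on $[\frac{g+0.05}{10},\frac{g+0.95}{10}]$ for $g=0,\dots,9$, and put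
\[
W(y)=\sum_{i\ge0}10^{-i-1}\Psi(100^iy).
\]
Then Bob can force $W(\text{limit point})=w$ for any $w=\sum_{i\ge0}g_i10^{-i-1}\in[0,1]$. He starts with radius $4$. At turn $i=0,1,\dots$ Alice's interval has radius $100^{-i}$ and Bob's next interval has radius $0.04\cdot100^{-i}$. His legal centers fill an interval of length $1.92\cdot100^{-i}$, on which the phase $100^iy$ runs through more than a period. He chooses the center with phase $\frac{g_i+1/2}{10}$ mod $1$. On his new interval the phase differs from this value by at most $0.04<0.045$, so $\Psi(100^iy)=g_i$ there.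
\end{example}

Alice's moves are irrelevant because each of her intervals contains a full period of the relevant term. The price is regularity. The $i$-th term of $W$ has amplitude about $10^{-i}$ and wavelength $100^{-i}$, so it changes by at most $C\min(10^{-i},10^i|y-y'|)$ between $y$ and $y'$; summing over $i$ gives the H\"older exponent $\frac12$. If Bob takes $\gamma=b^{-t}$ smaller, the number of plateaus can be taken to be about $N=b^{t-h}$ with $h$ depending on $\alpha$ and not on $t$. The amplitude $N^{-i}$ is then close to the wavelength $b^{-it}$, and the exponent becomes $1-h/t$. This is still short of $C^1$. We therefore truncate the series, multiply it by a small factor to make it small in $C^{1+\theta}$, and let the dynamics undo the small factor.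

\subsection{One stage of Bob's strategy}\label{sec:budget}
Take $n=2$ and ignore all small corrections to the exponents. Fix a large integer $b$ and integers $\sigma>\nu\ge2$. The map $f$ multiplies $x$ by $b^\nu$ everywhere, up to small terms. It multiplies $y$ by $b$ near $y=0$ and near two heights $c<q$, and by $a=b^\sigma$ near the fixed point $(0,\frac12)$. It sends the circle $y=c$ to the circle $y=0$, so an orbit that starts at height $c_m=c+qb^{-m}$ reaches height $q$ after $m$ steps; see Figure~\ref{fig:stage}.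

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-1.3,0) -- (11.8,0);
\draw[line width=2.5pt] (-1,0) -- (1,0);
\draw[line width=2.5pt] (9.5,0) -- (11.5,0);
\draw[line width=2.5pt] (6.7,0) -- (7.3,0);
\draw[line width=2.5pt] (4.8,0) -- (5.2,0);
\draw[line width=2.5pt] (3.4,0) -- (3.6,0);
\draw[line width=2.5pt] (2.9,0) -- (3.0,0);
\draw (0,-0.12) -- (0,0.12); \draw (2.6,-0.12) -- (2.6,0.12); \draw (10.5,-0.12) -- (10.5,0.12);
\node at (0,-0.38) {$0$}; \node at (2.6,-0.38) {$c$}; \node at (3.5,0.32) {$I_{m'}$};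
\node at (5,-0.38) {$I_m$}; \node at (7.35,0.32) {$q$}; \node at (10.5,0.45) {$\frac12$};
\draw[->] (5,0.14) to[bend right=40] node[below] {$1$} (0.35,0.14);
\draw[->] (0.25,0.14) to[bend left=55] node[above] {$m-1$} (7,0.14);
\draw[->] (7,-0.14) to[bend right=40] node[below] {$T$} (10.1,-0.14);
\draw[->] (10.25,-0.14) to[bend left=60] node[below] {$n_1$} (3.5,-0.14);
\end{tikzpicture}
\caption{The last coordinate $y$ of the orbit during one stage of Bob's strategy (not to scale); arrows are labeled by the number of iterates of $f$. The intervals $I_m$ around $c_m=c+qb^{-m}$ carry the oscillating terms and accumulate at $c$. One step leads from $I_m$ to the zone near $0$, where $y$ is expanded weakly; after $m-1$ more steps the orbit is near $q$; in $T$ steps it visits a prescribed open set and arrives near $\frac12$, where $y$ is expanded strongly; after $n_1$ steps it lands in $I_{m'}$ with $m'>m$.}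
\label{fig:stage}
\end{figure}

Suppose that $f^k$ maps Bob's ball to a thin, almost vertical needle of height somewhat less than $b^{-m}$, located at height $c_m$. A term $\varphi_m(y)$ of size $b^{-\nu m}$ added to the $x$-coordinate at time $k$ has size $1$ at time $K=k+m$. Let $b^{\nu m}\varphi_m$ be a truncated series as in Example~\ref{ex:digits}, with wavelengths from about $b^{-m}$ down to $b^{-(1+\eta)m}$. In the turns during which his radius shrinks by the factor $b^{-\eta m}$, Bob prescribes the $x$-coordinate at time $K$ with precision about $b^{-\eta m}$. Near height $q$ a fixed coupling term turns control of $x$ into control of the whole point a bounded number of steps later. Bob uses it to make the orbit visit a given open set and then arrive near $(0,\frac12)$, with $y$ prescribed up to $b^{-\eta m}$, so that after $n_1$ further steps the orbit is at height $c_{m'}$ with $m'\approx m$. Two conditions are needed.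

\emph{Regularity.} The finest term of $\varphi_m$ has amplitude $b^{-\nu m-\eta m}$ and wavelength $b^{-(1+\eta)m}$, so its $C^{1+\theta}$ norm is about $b^{-\nu m-\eta m+(1+\theta)(1+\eta)m}=b^{-(\nu-1-\theta-\eta\theta)m}$. We need $\nu-1-\theta-\eta\theta>0$.

\emph{Renewal of the needle.} Between times $k$ and $K$ the coordinate $x$ is expanded $b^{(\nu-1)m}$ times more than $y$. Unless the needle has width-to-height ratio below $b^{-(\nu-1)m}$ at time $k$, Alice's moves shift $x$ at time $K$ by more than the digits can repair. The coupling destroys the thinness, and the $n_1$ steps near $(0,\frac12)$ must restore it. They multiply the error $b^{-\eta m}$ by $a^{n_1}$, and the result must be at most $b^{-m'}$, so $a^{n_1}\approx b^{(\eta-1)m}$. The ratio obtained is $(b^\nu/a)^{n_1}\approx b^{-(1-\nu/\sigma)(\eta-1)m}$. We need $(1-\nu/\sigma)(\eta-1)>\nu-1$, which for large $\sigma$ means $\eta>\nu$.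

The two conditions read $\nu<\eta<(\nu-1-\theta)/\theta$. They are compatible exactly when $\nu(1-\theta)>1+\theta$, which is possible for $\theta<1$ and impossible for $\theta=1$.

One map has to defeat every $\alpha$. We split the levels $m$ into classes $\mathcal{M}_j$, $j\ge1$, and tune the terms $\varphi_m$ with $m\in\mathcal{M}_j$ to the values $\alpha\ge1/j$.

\section{The map}\label{sec:map}

Fix $n\ge2$ and $\theta\in(0,1)$. Points of $\mathbb{T}^n$ and $\mathbb{R}^n$ are written $(x,y)$ with $x=(x_1,\dots,x_{n-1})$; the last index is called $y$, and $x'=(x_2,\dots,x_{n-1})$, which is empty when $n=2$. We write $|\cdot|$ for the Euclidean norm and the corresponding operator norm, $|\cdot|_1$ and $|\cdot|_\infty$ for the $\ell^1$ and $\ell^\infty$ norms, and $[g]_\theta=\sup_{s\ne t}|g(s)-g(t)|/|s-t|^\theta$ for $g:\mathbb{R}\to\mathbb{R}$.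

\subsection{Exponents and rates}
Choose an integer $\nu>\frac{1+\theta}{1-\theta}$. Then $\nu\ge2$ and $\nu\theta<\nu-1-\theta$, so we can fix a real number $\eta$ with $\nu<\eta<\frac{\nu-1-\theta}{\theta}$. This is the only use of $\theta<1$. Choose $\delta\in(0,\frac14)$ and an integer $\sigma>\nu$ such that, with $\mu=\eta+\delta-(1+\delta)(1+2\delta)$,
\begin{itemize}
\item[(C1)] $\nu-(1+\theta)(1+\delta)-\eta\theta-\delta^2\ge\delta$,
\item[(C2)] $(1-\frac\nu\sigma)\,\mu\ge(\nu-1+\delta)(1+2\delta)+\delta$.
\end{itemize}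
These are the two conditions of Section~\ref{sec:budget} with margins. In the limit $\delta\to0$, $\sigma\to\infty$ the differences of the two sides tend to $\nu-1-\theta-\eta\theta>0$ and $\eta-\nu>0$, so the choice is possible. Condition (C2) gives $\mu>0$, and the definition of $\mu$ gives
\begin{equation}\label{eq:mu}
\mu-\eta+1+2\delta=\delta-\delta(1+2\delta)=-2\delta^2 .
\end{equation}
Let $b\ge100n$ be an integer, $a=b^\sigma$, $\lambda_i=b^\nu+1-i$ for $1\le i\le n-1$, and $\lambda_n=b$. Since $b^\nu\ge b^2>b+n$,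
\[
b=\lambda_n<\lambda_{n-1}<\dots<\lambda_1=b^\nu<a .
\]
The rates $\lambda_i$ are taken distinct because Section~\ref{sec:steering} separates the coordinates by their rates.

\subsection{The vertical map}
Let $g_0\ge b$ be a smooth $1$-periodic function equal to $b$ on $[-\frac1{20},\frac1{20}]\cup[\frac15,\frac3{10}]$ and to $a$ on $[\frac9{20},\frac{11}{20}]$. Add to $g_0$ a nonnegative bump supported in $(\frac1{20},\frac15)$ so that the integral over $[0,\frac12]$ lies in $\mathbb{Z}+\frac12$, and then a nonnegative bump supported in $(\frac{11}{20},\frac{19}{20})$ so that the integral over $[0,1]$ is an integer $\deg G$. Let $G$ be the primitive with $G(0)=0$ of the periodic function so obtained. Then $G$ is smooth, $G'\ge b$, $G(t+1)=G(t)+\deg G$, and mod $1$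
\[
G(t)=bt,\qquad G(\tfrac12+t)=\tfrac12+at\qquad(|t|\le\tfrac1{20}).
\]
On $[\frac15,\frac3{10}]$ the function $G$ is affine with slope $b\ge100$, so it maps each interval of length $0.01$ onto an interval of length at least $1$. Hence there are $c\in[0.22,0.23]$, $q\in[0.27,0.28]$ and $q'\in[0.28,0.29]$ with $G(c),G(q)\in\mathbb{Z}$ and $G(q')\in\mathbb{Z}+\frac12$, and $G(t)\equiv b(t-c)\equiv b(t-q)$ mod $1$ on $[\frac15,\frac3{10}]$.

\subsection{The coupling near $q$}
Let $\chi$ be smooth and $1$-periodic, $0\le\chi\le1$, supported mod $1$ in $(0.255,0.3)$ and equal to $1$ on $[0.26,0.295]$. Choose $\varepsilon_0>0$ with $2\pi n\varepsilon_0\le1$ and $2\varepsilon_0\sup|\chi'|\le1$, put $\varepsilon_1=\varepsilon_0/(4n)$, and let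
\[
\zeta_1(x_1)=\varepsilon_0\sin2\pi x_1,\qquad\zeta(x)=\zeta_1(x_1)+\varepsilon_1\sum_{i=2}^{n-1}\sin2\pi x_i .
\]
The term $\zeta_1$ passes control from $x_1$ to all other coordinates. The terms with $\varepsilon_1$ make $y$ depend on every coordinate, which is used in Lemma~\ref{lem:generic}.

\subsection{The oscillating term}
Put $\rho=\min(10^{-3},\varepsilon_0/(4b))$ and, for $m\ge2$,
\[
c_m=c+qb^{-m},\qquad I_m=[c_m-\rho b^{-m},\,c_m+\rho b^{-m}],\qquad e(m)=m+\lceil\delta m\rceil .
\]
The intervals $I_m$ lie in $(0.2,0.25)$, and they are pairwise disjoint because $(q+\rho)/b<q-\rho$. The oscillations on $I_m$ start at the wavelength $b^{-e(m)}$, which is shorter than the length of $I_m$ by about $b^{-\delta m}$; this factor will make Alice's influence on Bob's target negligible.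

For $j\ge1$ put $h_j=2^{j+2}$, choose an integer $t_j>h_j$ with
\[
h_j\eta/t_j\le\delta^2,\qquad b^{-t_j}\le\frac1{2j},
\]
and put $N_j=b^{t_j-h_j}\ge b\ge100$. Let $\Psi_j$ be smooth and $1$-periodic, $0\le\Psi_j\le2N_j$, with
\[
\Psi_j=g\quad\text{on}\quad\Big[\frac{g+1/20}{2N_j},\frac{g+19/20}{2N_j}\Big],\qquad g=0,1,\dots,2N_j-1 .
\]
There are $2N_j$ digits for an expansion in base $N_j$; the redundancy will let Bob follow a target that moves slightly with Alice's moves. Let $\chi_0:\mathbb{R}\to[0,1]$ be smooth, equal to $1$ on $[-\frac12,\frac12]$ and supported in $[-1,1]$.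

Every positive integer $m$ is an odd multiple of $2^{j-1}$ for exactly one $j\ge1$. For $m\ge2$ and this $j$, let $J_m=\lfloor\eta m/t_j\rfloor$ and
\[
\varphi_m(y)=\lambda_1^{-(m-1)}\,\chi_0\Big(\frac{b^m(y-c_m)}{\rho}\Big)\sum_{i=0}^{J_m-1}N_j^{-i-1}\,\Psi_j\big(b^{e(m)+it_j}(y-c_m)\big).
\]
This is a smooth function on $\mathbb{R}$ supported in $I_m$.

\begin{lemma}\label{lem:holder}
For each $j$ there is a constant $C_j$ such that $\sup|\varphi_m|\le\sup|\varphi_m'|\le[\varphi_m']_\theta\le C_jb^{-\delta m}$ for every odd multiple $m\ge2$ of $2^{j-1}$.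
\end{lemma}

\begin{proof}
Write $t,h,N,J$ for $t_j,h_j,N_j,J_m$, and let $C$ denote constants that depend on $j$ and the fixed data but not on $m$ or $i$. Let $g_i$ be the $i$-th term of $\varphi_m$. Since $b^m\le b^{e(m)+it}$, the Leibniz rule gives $\sup|g_i^{(l)}|\le Cb^{-\nu m}N^{-i}b^{l(e(m)+it)}$ for $l=0,1,2$. From $|g'(s)-g'(s')|\le\min(2\sup|g'|,\ \sup|g''|\,|s-s'|)$ and $\min(A,B)\le A^{1-\theta}B^\theta$ we get $[g']_\theta\le(2\sup|g'|)^{1-\theta}(\sup|g''|)^\theta$, and therefore
\[
[g_i']_\theta\le Cb^{-\nu m}N^{-i}b^{(1+\theta)(e(m)+it)}=Cb^{-\nu m}\,b^{(1+\theta)e(m)}\,b^{i(\theta t+h)} .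
\]
The geometric sum $\sum_{i<J}b^{i(\theta t+h)}$ is at most $b^{J(\theta t+h)}$, and $J(\theta t+h)\le\eta\theta m+\eta mh/t\le\eta\theta m+\delta^2m$. With $e(m)\le(1+\delta)m+1$ and (C1),
\[
[\varphi_m']_\theta\le Cb^{-\nu m+(1+\theta)((1+\delta)m+1)+\eta\theta m+\delta^2m}\le Cb^{1+\theta}\,b^{-\delta m}.
\]
Both $\varphi_m$ and $\varphi_m'$ vanish at the endpoints of $I_m$, which has length less than $1$; this gives the first two inequalities.
\end{proof}

Fix $M_0\ge2$ with $\sum_{m\ge M_0}b^{-\delta m/2}\le1$, and choose $M_j\ge\max(M_0,t_j)$ with $C_jb^{-\delta m}\le b^{-\delta m/2}$ for $m\ge M_j$. Let $\mathcal{M}_j$ be the set of odd multiples $m$ of $2^{j-1}$ with $m\ge M_j$; note that $J_m\ge1$ for $m\in\mathcal{M}_j$, as $\eta>1$. Put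
\[
\varphi=\sum_{j\ge1}\sum_{m\in\mathcal{M}_j}\varphi_m .
\]
The sets $\mathcal{M}_j$ are disjoint, so by Lemma~\ref{lem:holder} the series and the series of derivatives converge uniformly, $|\varphi'|\le1$ and $[\varphi']_\theta\le1$. The support of $\varphi$ lies in $\{c\}\cup\bigcup_mI_m\subset(0.2,0.25)$, and $\varphi$ is $C^\infty$ off $c$, where the sum is locally finite. Extend $\varphi$ from $[0,1)$ to a $1$-periodic function. The extension is $C^{1+\theta}$: the supports of different translates are at distance at least $0.95$, so two points at distance less than $\frac12$ see only one translate, and for points at distance at least $\frac12$ the bound $|\varphi'|\le1$ suffices.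

\subsection{Definition and first properties}
Define
\[
f(x,y)=\big(\lambda_1x_1+\varphi(y),\ \ (\lambda_ix_i+\chi(y)\zeta_1(x_1))_{2\le i\le n-1},\ \ G(y)+\chi(y)\zeta(x)\big).
\]
The $\lambda_i$ and $\deg G$ are integers and the other terms are periodic, so $f$ is a well-defined $C^{1+\theta}$ map of $\mathbb{T}^n$, and it is $C^\infty$ off the hypersurface $\{y=c\}$.

\begin{lemma}\label{lem:exact}
The map $f$ is expanding, and for every nonempty open $U\subset\mathbb{T}^n$ there is $s\ge1$ with $f^s(U)=\mathbb{T}^n$.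
\end{lemma}

\begin{proof}
Write $Df=\operatorname{diag}(\lambda_1,\dots,\lambda_{n-1},G')+E$. The entries of $E$ come from the terms $\varphi'$, $\chi\zeta_1'$, $\chi'\zeta_1$, $\chi\,\partial_i\zeta$, $\chi'\zeta$. Each is bounded by $1$ in absolute value, because $|\zeta_1'|,|\partial_i\zeta|\le2\pi\varepsilon_0\le1$ and $|\zeta_1|,|\zeta|\le2\varepsilon_0$. Each column of $E$ has $n$ entries, so $|Ev|_1\le n|v|_1$ and $|Df\,v|_1\ge(b-n)|v|_1\ge2|v|_1$. Hence $|Df^kv|\ge n^{-1/2}|Df^kv|_1\ge n^{-1/2}2^k|v|$.

A lift $F:\mathbb{R}^n\to\mathbb{R}^n$ of $f$ is the sum of the invertible linear map $\operatorname{diag}(\lambda_1,\dots,\lambda_{n-1},\deg G)$ and a bounded map, so it is proper. A proper local diffeomorphism of $\mathbb{R}^n$ is a covering, hence a diffeomorphism because $\mathbb{R}^n$ is simply connected. The derivative of $F^{-1}$ has $\ell^1$ operator norm at most $\frac12$, so $F^{-1}$ contracts $\ell^1$-distances by the factor $\frac12$. Therefore $F^s$ maps the $\ell^1$-ball of radius $r$ about $z$ onto a set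 containing the $\ell^1$-ball of radius $2^sr$ about $F^s(z)$, which projects onto $\mathbb{T}^n$ once $2^sr\ge n$.
\end{proof}

From the supports of $\varphi$ and $\chi$ we read off the following formulas, valid mod $\mathbb{Z}^n$.
\begin{itemize}
\item[(F1)] If $|y|\le\frac1{20}$, then $f(x,y)=((\lambda_ix_i)_i,\ by)$.
\item[(F2)] If $|y-\frac12|\le\frac1{20}$, then $f(x,y)=((\lambda_ix_i)_i,\ \frac12+a(y-\frac12))$. The point $z^*=(0,\frac12)$ is fixed.
\item[(F3)] If $y\in I_m$ with $m\in\mathcal{M}_j$, then $f(x,y)=(\lambda_1x_1+\varphi_m(y),\ (\lambda_ix_i)_{i\ge2},\ b(y-c))$.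
\item[(F4)] If $|y-q|\le\rho$, then $f(x,y)=(\lambda_1x_1,\ (\lambda_ix_i+\zeta_1(x_1))_{i\ge2},\ b(y-q)+\zeta(x))$.
\end{itemize}

\section{Steering an orbit with one coordinate}\label{sec:steering}

When the orbit reaches height $q$, Bob controls only its first coordinate $u=x_1$; the coordinates $x'$ and $y$ are whatever the game has produced. This section shows that $u$ alone suffices to send the orbit through a given open set $U$ and on to any prescribed height near $\frac12$. We first find a point $w\in U$ that lands on $z^*$ and at which the final height depends both on $x_1$, so that Bob can adjust it, and on $y$, so that the vertical gradient of the needle survives.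

\begin{lemma}\label{lem:generic}
For every nonempty open $U\subset\mathbb{T}^n$ there are $w\in U$ and $s\ge1$ such that $f^s(w)=z^*$, $f^s$ is $C^\infty$ near $w$, and $H=Df^s(w)$ satisfies $H_{y1}\ne0$ and $H_{yy}\ne0$.
\end{lemma}

\begin{proof}
The map $f$ sends $\{y=c\}$ into $\{y=0\}$, which is invariant by (F1) and does not contain $z^*$. So if $f^s(w)=z^*$, then $w,\dots,f^{s-1}(w)$ avoid $\{y=c\}$ and $f^s$ is $C^\infty$ near $w$.

By Lemma~\ref{lem:exact} there are $w_0\in U$ and $s_0\ge1$ with $f^{s_0}(w_0)=z^*$. The matrix $H(\cdot)=Df^{s_0}(\cdot)$ is Lipschitz near $w_0$, and $H^0=H(w_0)$ is invertible, but its entries may vanish. We replace $w_0$ by a nearby point whose orbit just misses $z^*$ at time $s_0$, drifts away to $(0,q')$, and returns to $z^*$ through the coupling zone. For large $i$ let $w_i\in U$ be the image of $P_i=(0,\frac12+a^{-i}(q'-\frac12))$ under the local inverse of $f^{s_0}$ near $w_0$; then $|w_i-w_0|=O(a^{-i})$. Since $a^{l-i}|q'-\frac12|\le\frac1a\le\frac1{20}$ for $0\le l<i$, (F2) gives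 $f^i(P_i)=(0,q')$ and $Df^i(P_i)=\operatorname{diag}(\lambda_1^i,\dots,\lambda_{n-1}^i,a^i)$. Near $q'$ we have $\varphi=0$, $\chi=1$ and $G'=b$. Hence $f(0,q')=(0,G(q'))=z^*$, and the last row of $Df(0,q')$ is $(2\pi\varepsilon_0,2\pi\varepsilon_1,\dots,2\pi\varepsilon_1,b)$. So $f^{s_0+i+1}(w_i)=z^*$, and the derivative $H'$ of $f^{s_0+i+1}$ at $w_i$ satisfies, for each column index $*$,
\[
H'_{y*}=2\pi\varepsilon_0\lambda_1^iH_{1*}(w_i)+2\pi\varepsilon_1\sum_{l=2}^{n-1}\lambda_l^iH_{l*}(w_i)+b\,a^iH_{y*}(w_i).
\]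
If $H^0_{y*}\ne0$, the last term has exact order $a^i$ and the others are $O(\lambda_1^i)=o(a^i)$, so $H'_{y*}\ne0$ for large $i$. If $H^0_{y*}=0$, then $H_{y*}(w_i)=O(a^{-i})$ and the last term is $O(1)$. The column $*$ of $H^0$ is not zero; let $l\le n-1$ be the smallest index with $H^0_{l*}\ne0$. The terms with index $l'<l$ are $O((\lambda_{l'}/a)^i)\to0$, the term with index $l$ has exact order $\lambda_l^i\to\infty$, and the terms with index between $l+1$ and $n-1$ are $O(\lambda_{l+1}^i)=o(\lambda_l^i)$. Again $H'_{y*}\ne0$ for large $i$. Apply this with $*=1$ and $*=y$, and take $w=w_i$, $s=s_0+i+1$ with $i$ large.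
\end{proof}

Next we must reach a neighborhood of $w$ from height $q$. One application of (F4) followed by $p$ applications of (F1) makes the $i$-th coordinate depend on $u$ at the rate $\lambda_i^p$. For large $p$ these rates are widely separated. So we can first set the slowest coordinate $y$, then correct $u$ by an amount that moves $x_{n-1}$ once around the circle and barely moves $y$, and so on up to $x_1$. For $n=2$ there are only the first and the last of these steps.

\begin{lemma}\label{lem:steer}
For every nonempty open $U\subset\mathbb{T}^n$ there are integers $p,T\ge1$ and numbers $\kappa,\omega_1,\omega_2,P>0$, $C\ge1$, depending only on $U$ and $f$, with the following property. Let $\bar x'\in\mathbb{R}^{n-2}$ and $\bar y\in\mathbb{R}$ with $|\bar y-q|\le\rho/2$. There are $\bar u\in\mathbb{R}$ and a $C^2$ map $\Phi=(\Phi_1,\dots,\Phi_{n-1},\Phi_y)$ from the box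
\[
\mathfrak{B}=\{(u,x',y):\ |u-\bar u|\le2\omega_2,\ |x'-\bar x'|_\infty\le\omega_1,\ |y-\bar y|\le\omega_1\}
\]
to $\mathbb{R}^n$ such that:
\begin{enumerate}
\item[(a)] for $(u,x',y)\in\mathfrak{B}$, read mod $\mathbb{Z}^n$, we have $f^{p+1}(u,x',y)\in U$ and $f^T(u,x',y)=\Phi(u,x',y)$ mod $\mathbb{Z}^n$;
\item[(b)] the first and second partial derivatives of $\Phi$ are at most $C$ in absolute value; $\partial_u\Phi_y$ and $\partial_y\Phi_y$ have constant sign; $|\partial_u\Phi_y|\ge1/C$ and $0.9P\le|\partial_y\Phi_y|\le1.1P$;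
\item[(c)] if $|x'-\bar x'|_\infty\le\omega_1$, $|y-\bar y|\le\omega_1$ and $|Y-\frac12|\le\kappa$, there is a unique $u^*=u^*(x',y;Y)$ with $|u^*-\bar u|\le2\omega_2$ and $\Phi_y(u^*,x',y)=Y$. Moreover $|u^*-\bar u|\le\omega_2$, and $u^*$ is Lipschitz in $(x',y)$ with constant $C^2$ for the $\ell^1$ norm.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Constants.} Take $w,s,H$ from Lemma~\ref{lem:generic}, a lift $\hat w\in\mathbb{R}^n$ of $w$ with $\hat w_y\in[-\frac12,\frac12)$, and the lift $\hat F$ of $f^s$ with $\hat F(\hat w)=(0,\frac12)$. Choose $R\in(0,\frac1{20})$ such that the cube $\{|v-\hat w|_\infty\le4R\}$ projects into $U$, $\hat F$ is $C^\infty$ on a neighborhood of the cube, and $\partial_1\hat F_y/H_{y1}$ and $\partial_y\hat F_y/H_{yy}$ lie in $[0.95,1.05]$ on the cube. Let $C_F\ge1$ bound the sum of the sup norms of all first partial derivatives of $\hat F$ on the cube, and put $\omega=\min(R,\ |H_{y1}|R/(10C_F))$. Since $\lambda_1>\dots>\lambda_n=b$, we can fix $p$ so large that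
\begin{itemize}
\item[(p1)] $b^{-p}\le\varepsilon_0/5$ and $n\omega b^{-p}\le0.05$;
\item[(p2)] $2\pi\varepsilon_0\omega(\lambda_i/\lambda_{i+1})^p\ge1$ for $2\le i\le n-1$, and $2\omega\lambda_1(\lambda_1/\lambda_2)^p\ge1$;
\item[(p3)] $2R\lambda_2^p\lambda_1^{-p-1}\le\omega$ and $C_F\lambda_2^p\le0.05\,|H_{y1}|\lambda_1^{p+1}$.
\end{itemize}
Put $T=1+p+s$, $\omega_2=R\lambda_1^{-p-1}$, $\omega_1=\min(\rho/2,\omega\lambda_1^{-p-1})$. Define
\[
v=b(y-q)+\zeta(u,x'),\qquad Z(u,x',y)=\big(\lambda_1^{p+1}u,\ \ (\lambda_i^p(\lambda_ix_i+\zeta_1(u)))_{2\le i\le n-1},\ \ b^pv\big).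
\]
By (F4) and (F1), $f^{p+1}(u,x',y)=Z$ mod $\mathbb{Z}^n$ whenever $|y-q|\le\rho$ and $|b^lv|\le\frac1{20}$ for $0\le l\le p-1$.

\emph{Choice of $\bar u$.} We construct $u_n,u_{n-1},\dots,u_1$, where $u_i$ sets the coordinate with rate $\lambda_i$. Let $u_n$ solve
\[
\zeta_1(u_n)=b^{-p}\hat w_y-b(\bar y-q)-\varepsilon_1\sum_{i=2}^{n-1}\sin2\pi\bar x_i,
\]
which says that $Z_y(u_n,\bar x',\bar y)=\hat w_y$. By (p1) and the definitions of $\rho$ and $\varepsilon_1$, the right side is at most $0.1\varepsilon_0+0.25\varepsilon_0+0.25\varepsilon_0=0.6\varepsilon_0$ in absolute value; since $\sin(2\pi\cdot0.11)>0.6$, there is a solution with $|u_n|\le0.11$. For $i=n-1,\dots,2$ choose successively $u_i$ with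
\[
|u_i-u_{i+1}|\le\omega\lambda_{i+1}^{-p},\qquad\lambda_i^p(\lambda_i\bar x_i+\zeta_1(u_i))\equiv\hat w_i\pmod1 .
\]
This is possible. All points considered satisfy $|u|\le0.11+n\omega b^{-p}\le0.16<\frac16$ by (p1), and $\zeta_1'\ge\pi\varepsilon_0$ on $|u|\le\frac16$; so on the interval $|u-u_{i+1}|\le\omega\lambda_{i+1}^{-p}$ the function $\lambda_i^p\zeta_1$ increases by at least $2\pi\varepsilon_0\omega(\lambda_i/\lambda_{i+1})^p\ge1$. Finally choose $\bar u=u_1$ with $|u_1-u_2|\le\omega\lambda_2^{-p}$ and $\lambda_1^{p+1}u_1\equiv\hat w_1$ mod $1$, which is possible by the second part of (p2). For $2\le i\le n$,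
\[
|\bar u-u_i|\le\omega\sum_{l=2}^i\lambda_l^{-p}\le n\omega\lambda_i^{-p},\qquad\text{so}\qquad\lambda_i^p|\zeta_1(\bar u)-\zeta_1(u_i)|\le2\pi\varepsilon_0n\omega\le\omega .
\]
Thus there is an integer vector $\mathbf{l}$ with $\mathbf{l}_y=0$ such that $Z(\bar u,\bar x',\bar y)-\mathbf{l}-\hat w$ has first coordinate $0$ and all other coordinates at most $\omega$ in absolute value.

\emph{Proof of (a).} When $u$ moves from $\bar u$ by at most $2\omega_2$, the first coordinate of $Z$ changes by at most $2R$, and each other coordinate by at most $\lambda_2^p\cdot2\pi\varepsilon_0\cdot2\omega_2\le2R\lambda_2^p\lambda_1^{-p-1}\le\omega$, by (p3). When $(x',y)$ moves from $(\bar x',\bar y)$ by at most $\omega_1$ in each coordinate, the first coordinate of $Z$ does not change, the coordinates $2,\dots,n-1$ change by at most $\lambda_1^{p+1}\omega_1\le\omega$, and the last by at most $b^p(b+2\pi n\varepsilon_1)\omega_1\le b^p(b+1)\omega_1\le\lambda_1^{p+1}\omega_1\le\omega$. Hence $|Z-\mathbf{l}-\hat w|_\infty\le\max(2R,3\omega)\le3R$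 on $\mathfrak{B}$. In particular $|b^pv|\le\frac12+3R\le1$, so $|b^lv|\le1/b\le\frac1{20}$ for $l<p$; also $|y-q|\le\rho/2+\omega_1\le\rho$. So $f^{p+1}=Z$ mod $\mathbb{Z}^n$ on $\mathfrak{B}$, and $Z-\mathbf{l}$ lies in the cube. Put $\Phi=\hat F(Z-\mathbf{l})$; then (a) holds.

\emph{Proof of (b).} By the chain rule,
\[
\partial_u\Phi_y=\lambda_1^{p+1}\partial_1\hat F_y+\sum_{i=2}^{n-1}\lambda_i^p\zeta_1'(u)\,\partial_i\hat F_y+b^p\zeta_1'(u)\,\partial_y\hat F_y,\qquad\partial_y\Phi_y=b^{p+1}\partial_y\hat F_y .
\]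
In $\partial_u\Phi_y$ the first term is $\lambda_1^{p+1}H_{y1}$ times a number in $[0.95,1.05]$, and the others add up to at most $C_F\lambda_2^p\le0.05|H_{y1}|\lambda_1^{p+1}$ in absolute value. So $\partial_u\Phi_y$ has the sign of $H_{y1}$ and $|\partial_u\Phi_y|\ge0.9|H_{y1}|\lambda_1^{p+1}$. Take $P=b^{p+1}|H_{yy}|$. The first and second derivatives of $Z$ are bounded independently of $\bar x',\bar y$, and those of $\hat F$ are bounded on the cube, so (b) holds with a large $C$ depending only on $U$ and $f$.

\emph{Proof of (c).} Put $\kappa=0.5|H_{y1}|R$ and fix $(x',y)$ as in (c). At $u=\bar u$ we have $|Z-\mathbf{l}-\hat w|_\infty\le2\omega$, so $|\Phi_y-\frac12|\le2C_F\omega\le0.2|H_{y1}|R$. From $\bar u$ to $\bar u+\omega_2$ and from $\bar u$ to $\bar u-\omega_2$ the function $\Phi_y$ changes, in opposite directions, by at least $0.9|H_{y1}|\lambda_1^{p+1}\omega_2=0.9|H_{y1}|R$. So it takes every value within $0.7|H_{y1}|R\ge\kappa$ of $\frac12$ on $|u-\bar u|\le\omega_2$, and monotonicity gives uniqueness on $|u-\bar u|\le2\omega_2$.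 If $u_1^*,u_2^*$ correspond to $\pi_1=(x_1',y_1)$, $\pi_2=(x_2',y_2)$ and the same $Y$, then $\Phi_y(u_1^*,\pi_1)=\Phi_y(u_2^*,\pi_2)$ and
\[
|u_1^*-u_2^*|/C\le|\Phi_y(u_1^*,\pi_1)-\Phi_y(u_2^*,\pi_1)|=|\Phi_y(u_2^*,\pi_2)-\Phi_y(u_2^*,\pi_1)|\le C|\pi_1-\pi_2|_1 .\qedhere
\]
\end{proof}

\section{Bob's strategy}\label{sec:bob}

Fix $\alpha\in(0,1)$ and an integer $j\ge1/\alpha$. Write $t=t_j$, $h=h_j$, $N=N_j$, $\Psi=\Psi_j$, and put $\gamma=b^{-t}\le\frac1{2j}\le\frac\alpha2$ and $\beta=\gamma/\alpha\in(0,1)$. We consider the $(\alpha,\beta)$-game. All radii will be less than $\frac14$, so balls of $\mathbb{T}^n$ are identified with Euclidean balls.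

\subsection{States}
The following definition makes precise the needle of Section~\ref{sec:budget}.

\begin{definition}\label{def:state}
Let $m\in\mathcal{M}_j$, $k\ge1$, $\tau\in[0,\frac1{10}]$. A pair $(z_0,r_0)$ of Bob with $r_0<\frac14$ is \emph{in state} $\mathcal{S}(k,m,\tau)$ if there are a lift $(x_k,y_k):B_0\to\mathbb{R}^{n-1}\times\mathbb{R}$ of $f^k$ on $B_0=B(z_0,r_0)$, a unit vector $\mathbf{n}$ and a number $\Lambda>0$ such that on $B_0$
\begin{itemize}
\item[(S1)] $|y_k-c_m|\le\frac12\rho b^{-m}$;
\item[(S2)] $|\nabla y_k-\Lambda\mathbf{n}|\le\tau\Lambda$;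
\item[(S3)] $|Dx_k|\le b^{-(\nu-1+\delta)m}\Lambda$;
\item[(S4)] $2j\,b^{-e(m)}\le\Lambda r_0\le\frac1{10}b^{h-e(m)}$.
\end{itemize}
\end{definition}

Condition (S1) places the needle in the middle half of $I_m$, where the cutoff $\chi_0$ equals $1$. Condition (S2) says that $y_k$ is almost affine on $B_0$, and (S3) that the needle is thin. Condition (S4) matches the height of the needle with the first wavelength of $\varphi_m$: the lower bound puts a full period in each ball of Alice, and the upper bound fits Bob's next ball into a plateau. The window in (S4) has width about $b^h$ because the levels in $\mathcal{M}_j$ have gaps $2^j$.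

\begin{lemma}[one turn]\label{lem:turn}
Let $(z_0,r_0)$ be in state $\mathcal{S}(k,m,\tau)$, and let $(z_i,r_i)$, $r_i=\gamma^ir_0$, be Bob's pair $i\ge0$ turns later. For every reply of Alice and every digit $g\in\{0,\dots,2N-1\}$, Bob has a legal move $(z_{i+1},r_{i+1})$ such that $\Psi(b^{e(m)+it}(y_k-c_m))=g$ on $B(z_{i+1},r_{i+1})$.
\end{lemma}

\begin{proof}
Let Alice play $(z',\alpha r_i)$. The points $z'+s\mathbf{n}$ with $|s|\le(\alpha-\gamma)r_i$ are legal centers, and $\alpha-\gamma\ge\frac1j-\frac1{2j}=\frac1{2j}$. Along this segment $\frac{d}{ds}y_k\ge(1-\tau)\Lambda\ge0.9\Lambda$ by (S2), so $y_k$ sweeps an interval of length at least $0.9\Lambda r_i/j\ge1.8\,b^{-e(m)-it}$ by (S4). Hence the phase $b^{e(m)+it}(y_k-c_m)$ equals $\frac{g+1/2}{2N}$ mod $1$ at some point $z_{i+1}$ of the segment. On $B(z_{i+1},r_{i+1})$ the phase differs from this value by at most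
\[
b^{e(m)+it}\cdot1.1\Lambda\gamma r_i=1.1\,b^{e(m)}\Lambda r_0\,b^{-t}\le0.11\,b^{h-t}=\frac{0.22}{2N}<\frac{0.45}{2N},
\]
so it stays in the plateau where $\Psi=g$.
\end{proof}

\subsection{One stage}

\begin{proposition}\label{prop:stage}
For every nonempty open $U\subset\mathbb{T}^n$ there is a number $m(U)$, depending on $U$, $j$ and $f$, with the following property. If $m\in\mathcal{M}_j$, $m\ge m(U)$, $\tau\le\frac1{20}$, and Bob's pair $(z_0,r_0)$ is in state $\mathcal{S}(k,m,\tau)$, then Bob can play the next $J=J_m$ turns so that the resulting pair $(z_J,r_J)$ satisfies: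
\begin{enumerate}
\item[(i)] $f^i(B(z_J,r_J))\subset U$ for some $i>k$;
\item[(ii)] $(z_J,r_J)$ is in state $\mathcal{S}(k',m',\tau')$ for some $k'>k$, $m'\in\mathcal{M}_j$ with $m'\ge(1+\delta)m$, and $\tau'\le\tau+b^{-\delta m/2}$.
\end{enumerate}
\end{proposition}

\begin{proof}
The symbols $O(1)$ and $C_1,C_2,\dots$ denote quantities bounded in terms of $U,j,f$ only, not of $m$, $k$, the state or the moves. The phrase ``for $m$ large'' occurs finitely many times, and $m(U)$ is chosen to satisfy all these conditions. We take the constants of Lemma~\ref{lem:steer} and write $B_i=B(z_i,r_i)$.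

\emph{Step 1: the orbit from time $k$ to time $K=k+m$.} Put $\Lambda_K=b^m\Lambda$ and define on $B_0$
\[
y_K=b^m(y_k-c)=q+b^m(y_k-c_m),\qquad\xi=\lambda_1^mx_{k,1},\qquad x_{K,i}=\lambda_i^mx_{k,i}\quad(2\le i\le n-1),
\]
and $x_K'=(x_{K,i})_{i\ge2}$. Conditions (S1)--(S3) and $\lambda_i\le b^\nu$ give
\begin{equation}\label{eq:atK}
|y_K-q|\le\rho/2,\qquad|\nabla y_K-\Lambda_K\mathbf{n}|\le\tau\Lambda_K,\qquad|\nabla\xi|,\ |Dx_K'|\le b^{-\delta m}\Lambda_K,
\end{equation}
and (S4) with $e(m)\ge m+\delta m$ gives
\begin{equation}\label{eq:small}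
\Lambda_Kr_i\le b^{h-\delta m-it}\qquad(i\ge0).
\end{equation}
On $B_0$ we have $y_k\in I_m$, so (F3) applies at time $k$, and the height at time $k+1$ is $b(y_k-c)=b^{1-m}y_K$. Since $|b^{i-m}y_K|\le0.3/b\le\frac1{20}$ for $1\le i\le m-1$, (F1) applies at the next $m-1$ times. Hence, mod $\mathbb{Z}^n$,
\begin{equation}\label{eq:fK}
f^K=\big(\xi+\lambda_1^{m-1}\varphi_m(y_k),\ x_K',\ y_K\big)\quad\text{on }B_0 .
\end{equation}
By (S1) the cutoff in $\varphi_m(y_k)$ equals $1$. If Bob plays according to Lemma~\ref{lem:turn} with digits $g_0,\dots,g_{J-1}$, then, as $B_J\subset B_{i+1}$ for $i<J$,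
\begin{equation}\label{eq:WJ}
\lambda_1^{m-1}\varphi_m(y_k)=W_J\quad\text{on }B_J,\qquad\text{where }W_i=\sum_{l<i}g_lN^{-l-1}.
\end{equation}

\emph{Step 2: the next level $m'$ and the waiting time $n_1$.} At time $K$ the image of $B_J$ has height about $\Lambda_Kr_J\approx b^{-(\eta+\delta)m}$, while Bob controls its position only up to $N^{-J}$, which may be as large as about $b^{-(\eta-\delta^2)m}$. The rest of the stage multiplies both numbers by about $a^{n_1}$. The new state needs height about $b^{-(1+\delta)m'}$ and position error below $b^{-m'}$. Comparing ratios, we need $\delta m'>(\delta+\delta^2)m$; we aim at $m'\approx(1+2\delta)m$. The equation $a^{n_1}b^{-(\eta+\delta)m}=b^{-(1+\delta)(1+2\delta)m}$ then gives $\sigma n_1=\mu m$.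

So put $n_1=\lfloor\mu m/\sigma\rfloor$ and $L=a^{n_1}P\Lambda_Kr_J=a^{n_1}P\,b^{m-Jt}\Lambda r_0$, a number known at the start of the stage. We have $\sigma n_1=\mu m+O(1)$, $Jt=\eta m+O(1)$, and $\log_b(\Lambda r_0)=-(1+\delta)m+O(1)$ by (S4). Hence
\[
\log_bL=\mu m-(\eta+\delta)m+O(1)=-(1+\delta)(1+2\delta)m+O(1).
\]
We want an odd multiple $m'$ of $2^{j-1}$ with
\begin{equation}\label{eq:window}
3j\,b^{-e(m')}\le L\le\tfrac1{20}b^{h-e(m')} .
\end{equation}
This asks that $e(m')$ lie in an interval of length $h-\log_b(60j)$ with left endpoint $(1+\delta)(1+2\delta)m+O(1)$. Since $60j\le b^{2^{j+1}}$, the length is at least $2^{j+2}-2^{j+1}=2^{j+1}$. Consecutive odd multiples of $2^{j-1}$ differ by $2^j$, so their values of $e$ differ by at most $2^j+\delta2^j+1\le2^{j+1}$. Hence $m'$ exists for $m$ large, and $e(m')=(1+\delta)m'+O(1)$ gives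
\begin{equation}\label{eq:mprime}
m'=(1+2\delta)m+O(1).
\end{equation}
For $m$ large, $m'\ge(1+\delta)m\ge M_j$, so $m'\in\mathcal{M}_j$. The height from which $n_1$ applications of (F2) lead to $c_{m'}$ is
\[
Y^*=\tfrac12+a^{-n_1}(c_{m'}-\tfrac12),
\]
and $|Y^*-\frac12|\le\kappa$ for $m$ large, since $\mu>0$.

\emph{Step 3: the digits.} Apply Lemma~\ref{lem:steer} with $\bar x'=x_K'(z_0)$ and $\bar y=y_K(z_0)$. By \eqref{eq:atK} and \eqref{eq:small}, each coordinate of $(x_K',y_K)$ stays within $1.1\,b^{h-\delta m}\le\omega_1$ of its value at $z_0$ on $B_0$, for $m$ large. By \eqref{eq:fK} and \eqref{eq:WJ}, Bob wants $\xi+W_J$ to equal $u^*(x_K',y_K;Y^*)$ mod $1$. So his target for $W_J$ is the function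
\[
V(z)=u^*(x_K'(z),y_K(z);Y^*)-\xi(z)+l_0\qquad(z\in B_0),
\]
where the integer $l_0$ is chosen so that $V(z_0)\in[\frac12,\frac32)$. Unlike in Example~\ref{ex:digits}, the target depends on the point, and so on Alice's moves, but only slightly. For $z,z'\in B_i$, \eqref{eq:atK} shows that $\xi$ and each coordinate of $(x_K',y_K)$ differ by at most $2.2\Lambda_Kr_i$, so Lemma~\ref{lem:steer}(c) and \eqref{eq:small} give
\begin{equation}\label{eq:osc}
|V(z)-V(z')|\le C_1b^{h-\delta m-it}\le\tfrac14N^{-i-1}\qquad(z,z'\in B_i,\ 0\le i\le J)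
\end{equation}
for $m$ large; indeed $4C_1b^{h-\delta m-it}N^{i+1}=4C_1b^{t-\delta m-ih}\le4C_1b^{t-\delta m}$. This is where the gap $e(m)-m\ge\delta m$ and (S3) are needed.

Bob keeps the remainder $R_i=V(z_i)-W_i$ in $[\frac12N^{-i},2N^{-i}]$. This holds for $i=0$. If it holds for some $i<J$, he uses the digit $g_i=\lfloor N^{i+1}R_i-\frac34\rfloor$. Since $N^{i+1}R_i\in[\frac N2,2N]$ and $N\ge100$, we have $0\le g_i\le2N-1$, and $R_i-g_iN^{-i-1}\in[\frac34,\frac74]N^{-i-1}$. As $z_{i+1}\in B_i$, \eqref{eq:osc} gives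
\[
R_{i+1}=R_i-g_iN^{-i-1}+V(z_{i+1})-V(z_i)\in[\tfrac12,2]\,N^{-i-1},
\]
whatever Alice has played. After $J$ turns, by \eqref{eq:osc} with $i=J$,
\begin{equation}\label{eq:hit}
|V-W_J|\le2N^{-J}+\tfrac14N^{-J-1}\le3N^{-J}\quad\text{on }B_J .
\end{equation}

\emph{Step 4: the visit to $U$ and (S1).} Put $u=\xi+W_J-l_0$ on $B_J$. Then $f^K=(u,x_K',y_K)$ mod $\mathbb{Z}^n$ and $u^*-u=V-W_J$. Since $hJ\le h\eta m/t\le\delta^2m$, we have $(t-h)J\ge(\eta-\delta^2)m-t$, so $3N^{-J}\le\omega_2$ for $m$ large. With $|u^*-\bar u|\le\omega_2$ this shows that $(u,x_K',y_K)\in\mathfrak{B}$ on $B_J$. By Lemma~\ref{lem:steer}(a), $f^{K+p+1}(B_J)\subset U$, which is (i), and $f^{K+T}=\Phi$ mod $\mathbb{Z}^n$, where from now on $\Phi$ and its derivatives are evaluated at $(u,x_K',y_K)$. By \eqref{eq:hit} and Lemma~\ref{lem:steer}(b), $|\Phi_y-Y^*|\le3CN^{-J}$. By \eqref{eq:mprime}, \eqref{eq:mu} and $hJ\le\delta^2m$,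
\[
\log_b\big(a^{n_1}N^{-J}b^{m'}\big)=\big(\mu-\eta+1+2\delta\big)m+hJ+O(1)\le-\delta^2m+O(1),
\]
so for $m$ large
\begin{equation}\label{eq:S1new}
a^{n_1}|\Phi_y-Y^*|\le3Ca^{n_1}N^{-J}\le\tfrac12\rho b^{-m'}\quad\text{on }B_J .
\end{equation}
For $0\le i<n_1$ it follows that $|a^i(\Phi_y-\frac12)|\le a^{i-n_1}|c_{m'}-\frac12|+\frac\rho2\le\frac1{2a}+\frac\rho2\le\frac1{20}$. So (F2) applies $n_1$ times. With $k'=K+T+n_1$, a lift of $f^{k'}$ on $B_J$ is given by
\[
x_{k',i}=\lambda_i^{n_1}\Phi_i,\qquad y_{k'}=\tfrac12+a^{n_1}(\Phi_y-\tfrac12)=c_{m'}+a^{n_1}(\Phi_y-Y^*),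
\]
and \eqref{eq:S1new} is (S1) for the new state.

\emph{Step 5: (S2).} Since $W_J$ is constant on $B_J$, $\nabla u=\nabla\xi$ there: on the plateaus the oscillating term has zero derivative and causes no distortion. Let $P_J$ be the value of $\partial_y\Phi_y$ at $z_J$, $\Lambda'=a^{n_1}|P_J|\Lambda_K$ and $\mathbf{n}'=\operatorname{sgn}(P_J)\,\mathbf{n}$, so that $\Lambda'\mathbf{n}'=a^{n_1}P_J\Lambda_K\mathbf{n}$. Then
\[
a^{-n_1}\big(\nabla y_{k'}-\Lambda'\mathbf{n}'\big)=\partial_u\Phi_y\nabla\xi+\sum_{i=2}^{n-1}\partial_{x_i}\Phi_y\nabla x_{K,i}+(\partial_y\Phi_y-P_J)\nabla y_K+P_J(\nabla y_K-\Lambda_K\mathbf{n}).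
\]
By \eqref{eq:atK} the first two groups of terms are at most $nCb^{-\delta m}\Lambda_K$ and the last is at most $\tau|P_J|\Lambda_K$. On $B_J$ each coordinate of $(u,x_K',y_K)$ varies by at most $1.1\Lambda_Kr_J\le1.1b^{h-\delta m}$ from its value at $z_J$; the bound on second derivatives on the convex set $\mathfrak{B}$ gives $|\partial_y\Phi_y-P_J|\le1.1nCb^{h-\delta m}$, and $|\nabla y_K|\le1.1\Lambda_K$. Since $|P_J|\ge0.9P$, we obtain $|\nabla y_{k'}-\Lambda'\mathbf{n}'|\le\tau'\Lambda'$ with $\tau'=\tau+C_2b^{-\delta m}\le\tau+b^{-\delta m/2}\le\frac1{10}$ for $m$ large.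

\emph{Step 6: (S3) and (S4).} By \eqref{eq:atK} and Lemma~\ref{lem:steer}(b), the derivative of $z\mapsto\Phi(u,x_K',y_K)$ has norm at most $C_3\Lambda_K$. Hence $|Dx_{k'}|\le C_3\lambda_1^{n_1}\Lambda_K\le C_4b^{-(\sigma-\nu)n_1}\Lambda'$. By \eqref{eq:mprime} and (C2),
\[
(\sigma-\nu)n_1-(\nu-1+\delta)m'=\Big[\big(1-\tfrac\nu\sigma\big)\mu-(\nu-1+\delta)(1+2\delta)\Big]m+O(1)\ge\delta m+O(1),
\]
which exceeds $\log_bC_4$ for $m$ large; this is (S3). Finally $\Lambda'r_J=L|P_J|/P\in[0.9L,1.1L]$, and by \eqref{eq:window} this interval lies in $[2.7j\,b^{-e(m')},\,0.055\,b^{h-e(m')}]$, which gives (S4).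
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
The map $f$ is a $C^{1+\theta}$-expanding endomorphism by Section~\ref{sec:map}, and it does not depend on $\alpha$. Let $\alpha,j,\beta$ be as at the start of this section, and let $U_1,U_2,\dots$ be a countable base of nonempty open sets of $\mathbb{T}^n$.

\emph{The first move.} Choose $m_1\in\mathcal{M}_j$ with $m_1\ge m(U_1)$,
\begin{equation}\label{eq:m1}
\sum_{i\ge0}b^{-\delta(1+\delta)^im_1/2}\le\frac1{20}\qquad\text{and}\qquad3j\,b^{-\lceil\delta m_1\rceil}\le\frac\rho2 ;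
\end{equation}
the first condition holds for large $m_1$ because $(1+\delta)^i\ge1+i\delta$. Choose $k_1\ge1$ with $(\sigma-\nu)k_1\ge(\nu-1+\delta)m_1$. Bob starts near the fixed point $z^*$, with
\[
z=(0,y_z),\qquad y_z=\tfrac12+a^{-k_1}(c_{m_1}-\tfrac12),\qquad r=3j\,b^{-e(m_1)}a^{-k_1}<\tfrac14 .
\]
On $B(z,r)$ and for $0\le i<k_1$ we have $|a^i(y-\frac12)|\le\frac1a(\frac12+3jb^{-e(m_1)})\le\frac1a\le\frac1{20}$. So (F2) applies $k_1$ times, and a lift of $f^{k_1}$ is $x_{k_1,i}=\lambda_i^{k_1}x_i$, $y_{k_1}=c_{m_1}+a^{k_1}(y-y_z)$. The pair is in state $\mathcal{S}(k_1,m_1,0)$ with $\Lambda=a^{k_1}$ and $\mathbf{n}=(0,\dots,0,1)$. Indeed, (S2) holds with $\tau=0$; $|y_{k_1}-c_{m_1}|\le\Lambda r=3jb^{-e(m_1)}\le\frac12\rho b^{-m_1}$ by \eqref{eq:m1}, which is (S1); (S3) reads $b^{\nu k_1}\le b^{-(\nu-1+\delta)m_1}b^{\sigma k_1}$, which is the choice of $k_1$; and (S4) holds because $2j\le3j\le\frac1{10}b^{h}$, where $h=2^{j+2}$ and $b\ge100$.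

\emph{The stages.} Bob applies Proposition~\ref{prop:stage} repeatedly. At a stage with level $m$, let $l$ be the least index such that $U_l$ has not yet been used. If $m\ge m(U_l)$ he uses $U=U_l$; otherwise he uses $U=U_1$ again, which is allowed since $m\ge m_1\ge m(U_1)$. The level grows at least by the factor $1+\delta$ at each stage. Hence $\tau\le\frac1{20}$ at every stage by \eqref{eq:m1}, so the proposition always applies; and $m\to\infty$, so every $U_l$ is eventually used. Each stage consists of $J_m\ge1$ turns, so this defines Bob's play for the whole game. The limit point lies in all of Bob's balls, so by (i) its forward orbit meets every $U_l$ and is dense. Thus $ND(f)$ is not $(\alpha,\beta)$-winning, and since $\alpha$ was arbitrary, $ND(f)$ is not winning. \qed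

\section{Pinched maps: Alice's strategy}\label{sec:pinched}

We prove Theorem~\ref{thm:pinched}. The notation of Sections \ref{sec:map}--\ref{sec:bob} is no longer in force. We may assume $C_0\le1$ in \eqref{eq:expanding}, so that it also holds for $k=0$. The letter $C$ denotes constants depending only on $M$ and $f$, which may change from line to line.

\subsection{Preliminaries}
By compactness the left side of \eqref{eq:pinching} has a maximum $\kappa_0^s<1$, with $\kappa_0\in(0,1)$. Write $k=ls+k_0$ with $0\le k_0<s$, and factor $D_xf^k$ into $l$ blocks of length $s$ and one of length $k_0$. Submultiplicativity of the norm, applied to $D_xf^k$ and to its inverse, gives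
\begin{equation}\label{eq:decay}
\|D_xf^k\|\,\|(D_xf^k)^{-1}\|^{1+\theta}\le C\kappa_0^k\qquad(x\in M,\ k\ge0).
\end{equation}
A local diffeomorphism of a compact connected manifold to itself is a covering map. Open balls $B^\circ(\bar x,\rho)$ of radius less than the injectivity radius are simply connected, so if $f^k(x)=\bar x$, there is a unique inverse branch $g:B^\circ(\bar x,\rho)\to M$ of $f^k$ with $g(\bar x)=x$.

For points $p,p'$ closer than the injectivity radius let $\tau_{p\to p'}:T_pM\to T_{p'}M$ be the parallel transport along the minimal geodesic; it is an isometry with inverse $\tau_{p'\to p}$. There is $\rho_1>0$, less than half the injectivity radius, such that: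
\begin{itemize}
\item[(R1)] $\|\tau_{u\to p}\circ D_X\exp_p-I\|\le C|X|$ and $\|D_u(\exp_p^{-1})\circ\tau_{p\to u}-I\|\le C|X|$ for $u=\exp_pX$, $|X|\le2\rho_1$;
\item[(R2)] $\frac12|X-X'|\le d(\exp_pX,\exp_pX')\le2|X-X'|$ for $|X|,|X'|\le\rho_1$;
\item[(R3)] $\|\tau_{f(v)\to f(x)}\,D_vf\,\tau_{x\to v}-D_xf\|\le Cd(v,x)^\theta$ if $d(v,x),\ d(f(v),f(x))\le\rho_1$.
\end{itemize}
The first map in (R1) depends smoothly on $(p,X)$ in a compact set and equals $I$ at $X=0$; the second is its inverse. For (R2), take $\rho_1$ so small that $\exp_p$ and $\exp_p^{-1}$ have derivatives of norm at most $2$ within radius $2\rho_1$, and apply $\exp_p$ to the segment $[X,X']$ and $\exp_p^{-1}$ to the minimal geodesic between the images, which stays in $B(p,2\rho_1)$. Property (R3) is the H\"older continuity of $Df$, because in finitely many charts the transport over a distance $r$ differs from the identity matrix by $O(r)$.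

\subsection{Distortion and slabs}
The next lemma carries out the estimate sketched in Section~\ref{sec:slabs}. The bound on the distance between the two orbits in terms of $\|P^{-1}\|$ itself requires control of distortion for the later iterates, so the proof is a downward induction.

\begin{lemma}\label{lem:distortion}
For all small $\rho>0$ the following holds. Let $x\in M$, $k\ge0$, $\bar x=f^k(x)$, let $g$ be the inverse branch of $f^k$ on $B^\circ(\bar x,\rho)$ with $g(\bar x)=x$, and let $u\in B^\circ(\bar x,\rho)$, $z=g(u)$. Then $D_zf^k=\tau_{\bar x\to u}\,Q_u\,D_xf^k\,\tau_{z\to x}$ with $\|Q_u-I\|\le\frac1{16}$.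
\end{lemma}

\begin{proof}
For $k=0$ take $Q_u=I$. Let $k\ge1$, $x_i=f^i(x)$, $v_i=v_i(u)=f^i(g(u))$, and let $L_i(u)$ be the length of the image under $f^i\circ g$ of the minimal geodesic from $\bar x$ to $u$. The map $f^{k-i}$ sends this image back to the geodesic, so $d(v_i,x_i)\le L_i(u)\le\rho/C_0$ by \eqref{eq:expanding}. For $\rho\le C_0\rho_1$ all transports below are defined and (R3) applies. Put
\[
A_i(u)=\tau_{v_{i+1}\to x_{i+1}}\,D_{v_i}f\,\tau_{x_i\to v_i}:T_{x_i}M\to T_{x_{i+1}}M,\qquad A_i=A_i(\bar x)=D_{x_i}f .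
\]
By (R3) and the bound on $\|(Df)^{-1}\|$, $\|A_i(u)A_i^{-1}-I\|\le CL_i(u)^\theta$. For $-1\le i\le k-1$ put
\[
P_i(u)=A_{k-1}(u)\cdots A_{i+1}(u)=\tau_{u\to\bar x}\,D_{v_{i+1}}f^{k-1-i}\,\tau_{x_{i+1}\to v_{i+1}},
\]
$P_i=P_i(\bar x)=D_{x_{i+1}}f^{k-1-i}$ and $Q_i(u)=P_i(u)P_i^{-1}$. Then $Q_{k-1}(u)=I$, and for $0\le i\le k-1$
\[
Q_{i-1}(u)=P_i(u)A_i(u)A_i^{-1}P_i^{-1}=Q_i(u)(I+R_i(u)),\qquad R_i(u)=P_i\big(A_i(u)A_i^{-1}-I\big)P_i^{-1}.
\]
Suppose that $\|Q_i(u')-I\|\le\frac12$ for all $u'\in B^\circ(\bar x,\rho)$. Then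
\[
\|(D_{v_{i+1}(u')}f^{k-1-i})^{-1}\|=\|P_i(u')^{-1}\|=\|P_i^{-1}Q_i(u')^{-1}\|\le2\|P_i^{-1}\| .
\]
Applied along the geodesic from $\bar x$ to $u$, this gives $L_{i+1}(u)\le2\|P_i^{-1}\|\rho$, and $L_i(u)\le CL_{i+1}(u)$. By \eqref{eq:decay},
\[
\|R_i(u)\|\le C\|P_i\|\,\|P_i^{-1}\|\,L_i(u)^\theta\le C\|P_i\|\,\|P_i^{-1}\|^{1+\theta}\rho^\theta\le C'\kappa_0^{k-1-i}\rho^\theta,
\]
with $C'$ independent of $x,k,i,u,\rho$. Let $\rho$ be so small that $\exp(C'\rho^\theta/(1-\kappa_0))-1\le\frac1{16}$. By downward induction from $i=k-1$, the bound on $R_l(u)$ holds for all $l>i$, and so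
\[
\|Q_i(u)-I\|\le\prod_{l=i+1}^{k-1}(1+\|R_l(u)\|)-1\le\exp\Big(\frac{C'\rho^\theta}{1-\kappa_0}\Big)-1\le\frac1{16}
\]
for all $u$ and all $-1\le i\le k-1$. Take $Q_u=Q_{-1}(u)$; then $\tau_{u\to\bar x}D_zf^k\tau_{x\to z}=P_{-1}(u)=Q_uD_xf^k$.
\end{proof}

\begin{lemma}\label{lem:slab}
There are $\rho\in(0,\rho_1]$ and $C_*>0$ with the following property. Let $x\in M$, $k\ge0$, $\Delta=D_xf^k$, and let $r>0$ satisfy $r\|\Delta\|\le\rho/4$.
\begin{enumerate}
\item[(a)] For $z\in B(x,r)$, $\frac{15}{16}\|\Delta\|\le\|D_zf^k\|\le\frac{17}{16}\|\Delta\|$.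
\item[(b)] If also $r\le\rho_1$, there is a unit vector $e\in T_xM$ such that, whenever $|X|,|X'|\le r$ and $f^k$ maps both $\exp_xX$ and $\exp_xX'$ into a ball $B(y,\varepsilon)$ with $\varepsilon\le\rho$, we have $|\langle e,X-X'\rangle|\le C_*(\varepsilon\|\Delta\|^{-1}+r^2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\rho$ be small as in Lemma~\ref{lem:distortion}, and $\bar x$, $g$ as there. Let $c$ be a minimal geodesic from $x$ to a point of $B(x,r)$. As long as $f^k\circ c$ stays in $B^\circ(\bar x,\rho)$, uniqueness of lifts gives $c=g\circ f^k\circ c$, so by Lemma~\ref{lem:distortion} the length of $f^k\circ c$ up to that time is at most $\frac{17}{16}\|\Delta\|r\le\frac{17}{64}\rho<\frac\rho2$. Hence $f^k\circ c$ never leaves $B(\bar x,\rho/2)$. So $f^k(B(x,r))\subset B(\bar x,\rho/2)$ and $z=g(f^k(z))$ for $z\in B(x,r)$. By Lemma~\ref{lem:distortion}, $\|D_zf^k\|=\|Q\Delta\|$ with $\|Q\Delta-\Delta\|\le\frac1{16}\|\Delta\|$, which gives (a).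

For (b) let $c(t)=\exp_x(X+t(X'-X))\in B(x,r)$, $u(t)=f^k(c(t))$ and $Y(t)=\exp_{\bar x}^{-1}u(t)$ for $0\le t\le1$. By (R1), $\tau_{c\to x}\dot c=X'-X+E$ with $|E|\le Cr|X'-X|\le2Cr^2$. By Lemma~\ref{lem:distortion},
\[
\dot Y=D_u(\exp_{\bar x}^{-1})\,\tau_{\bar x\to u}\,Q_u\,\Delta\,\tau_{c\to x}\dot c=(I+S)\Delta(X'-X+E),
\]
where $\|S\|\le\frac1{16}+C\rho\le\frac18$ by (R1), after decreasing $\rho$. Hence $|\dot Y-\Delta(X'-X)|\le\frac18|\Delta(X'-X)|+C\|\Delta\|r^2$. We integrate over $[0,1]$ and use (R2) and $d(u(0),u(1))\le2\varepsilon$: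
\[
\tfrac78|\Delta(X'-X)|\le|Y(1)-Y(0)|+C\|\Delta\|r^2\le4\varepsilon+C\|\Delta\|r^2 .
\]
Let $e$ be a unit eigenvector of $\Delta^*\Delta$ for its largest eigenvalue $\|\Delta\|^2$. Expanding in an orthonormal eigenbasis gives $|\Delta v|^2=\langle\Delta^*\Delta v,v\rangle\ge\|\Delta\|^2\langle e,v\rangle^2$ for all $v$, and (b) follows.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:pinched}}
At each turn a bounded number of new times $k$ become relevant, each with its own slab. The slabs have different directions, and Alice cannot leave all of them with one move. She can leave a fixed proportion. To make sure that no slab is postponed for long, and so becomes thick compared with the shrinking balls, we give each time a weight that grows geometrically with its age, and show that Alice keeps the total weight bounded.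

\emph{Constants.} Let $v$ be a uniformly distributed unit vector in $\mathbb{R}^n$ and $e$ a fixed unit vector. The probability that $|\langle e,v\rangle|<\eta$ does not depend on $e$ and tends to $0$ as $\eta\to0$. Fix $\eta_n\in(0,\frac12]$ for which it is at most $\frac12$, and put $\alpha=\alpha_n=\eta_n/8$. Let $y\in M$, $\beta\in(0,1)$, $\gamma=\alpha\beta\le\frac1{16}$, and let $\rho,C_*$ be as in Lemma~\ref{lem:slab}. Fix $r_*\in(0,\rho_1]$ with $C_*r_*\le\eta_n/16$. Alice plays arbitrarily until Bob's radius is at most $r_*$. We renumber the turns so that Bob's pairs are $(z_i,r_i)$, $i\ge1$, with $r_1\le r_*$.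

\emph{Ripe times.} Call $k\ge0$ \emph{ripe} at turn $i$ if $r_i\|D_{z_i}f^k\|\le\rho/4$. Then $r_{i+1}\|D_{z_{i+1}}f^k\|\le\frac{17}{16}\gamma\cdot\frac\rho4$ by Lemma~\ref{lem:slab}(a), so $k$ stays ripe. Since $r_i\to0$, every $k$ becomes ripe; let $i(k)$ be the first turn at which it is. The number $K_0$ of $k$ with $i(k)=1$ is finite because $\|D_{z_1}f^k\|\ge C_0\lambda^k$.

If $i=i(k)>1$, then $r_i\|D_{z_i}f^k\|\ge\gamma\rho/5$. To see this, let $R=\rho/(4\|D_{z_i}f^k\|)$. If $r_{i-1}\le R$, then $z_{i-1}\in B(z_i,R)$, and since $k$ is not ripe at turn $i-1$, Lemma~\ref{lem:slab}(a) at $z_i$ with radius $R$ gives $\frac\rho4<r_{i-1}\|D_{z_{i-1}}f^k\|\le\frac{17}{16}r_{i-1}\frac\rho{4R}$. So $r_{i-1}>\frac{16}{17}R$ in all cases, and $r_i\|D_{z_i}f^k\|=\gamma r_{i-1}\frac\rho{4R}>\frac{4}{17}\gamma\rho>\gamma\rho/5$.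

If $i(k)=i(k+l)=i>1$, then $\frac\rho4\ge r_i\|D_{z_i}f^{k+l}\|\ge C_0\lambda^lr_i\|D_{z_i}f^k\|\ge C_0\lambda^l\gamma\rho/5$, so $\lambda^l\le5/(4C_0\gamma)$. Hence at most $W_0=1+\log(5/(4C_0\gamma))/\log\lambda$ times become ripe at any turn $i>1$.

\emph{Weights.} Let $\Omega^*=K_0+8W_0+1$ and $A=\log\Omega^*/\log\frac76$. Choose $\varepsilon\in(0,\rho]$ with
\begin{equation}\label{eq:eps}
C_*\varepsilon\le\frac{\eta_n}{16}\,\mu_0,\qquad\mu_0=\frac{15}{16}\gamma^A\min(\gamma\rho/5,\ C_0r_1).
\end{equation}
A point is \emph{bad for $k$} if $f^k$ maps it into $B(y,\varepsilon)$. Call $k$ \emph{active} at turn $i$ if it is ripe and $B(z_i,r_i)$ contains a bad point for $k$. The balls are nested, so a time that is ripe and inactive stays inactive. Give an active $k$ the weight $(7/6)^{i-i(k)}$, and let $\Omega_i$ be the total weight at turn $i$. We show by induction that Alice can keep $\Omega_i\le\Omega^*$. For $i=1$, $\Omega_1\le K_0$.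

\emph{The slabs are thin.} Suppose $\Omega_i\le\Omega^*$ and let $k$ be active. Its weight is at most $\Omega^*$, so $i-i(k)\le A$. Since $z_i\in B(z_{i(k)},r_{i(k)})$, Lemma~\ref{lem:slab}(a) gives
\[
r_i\|D_{z_i}f^k\|\ge\gamma^A\,\tfrac{15}{16}\,r_{i(k)}\|D_{z_{i(k)}}f^k\|\ge\mu_0,
\]
where we use the bound $\gamma\rho/5$ if $i(k)>1$ and $\|D_{z_1}f^k\|\ge C_0$ if $i(k)=1$. Write the points of $B(z_i,r_i)$ as $\exp_{z_i}X$, $|X|\le r_i$. Let $e_k$ be the vector of Lemma~\ref{lem:slab}(b) and $h_k=\langle e_k,X'\rangle$ for one bad point $\exp_{z_i}X'$. By \eqref{eq:eps} and $C_*r_i\le\eta_n/16$, every bad point for $k$ in $B(z_i,r_i)$ satisfies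
\begin{equation}\label{eq:thin}
|\langle e_k,X\rangle-h_k|\le C_*\varepsilon\,r_i/\mu_0+C_*r_i^2\le\frac{\eta_n}8r_i .
\end{equation}

\emph{Alice's move.} For a random unit vector $v\in T_{z_i}M$ the expected total weight of the active $k$ with $|\langle e_k,v\rangle|\ge\eta_n$ is at least $\Omega_i/2$. Fix $v$ for which this weight is at least $\Omega_i/2$. For each such $k$ the two numbers $\langle e_k,\pm(1-\alpha)r_iv\rangle-h_k$ differ by at least $2(1-\alpha)\eta_nr_i$, so one of them has absolute value at least $(1-\alpha)\eta_nr_i\ge\frac78\eta_nr_i$. One of the two signs works for a set $\mathcal{K}$ of times of weight at least $\Omega_i/4$. Let $X_0=\pm(1-\alpha)r_iv$ with this sign. Alice plays the center $\exp_{z_i}X_0$, which is at distance $(1-\alpha)r_i$ from $z_i$ and so is legal. By (R2), the points $\exp_{z_i}X$ of her ball satisfy $|X-X_0|\le2\alpha r_i=\frac14\eta_nr_i$. For $k\in\mathcal{K}$ this gives $|\langle e_k,X\rangle-h_k|\ge\frac58\eta_nr_i$, so by \eqref{eq:thin} her ball contains no bad point for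 $k$. At turn $i+1$ the times in $\mathcal{K}$ are inactive, the weights of the other active times are multiplied by $\frac76$, and at most $W_0$ new times enter with weight $1$. Hence
\[
\Omega_{i+1}\le\tfrac76\cdot\tfrac34\,\Omega_i+W_0=\tfrac78\Omega_i+W_0\le\tfrac78\Omega^*+\tfrac18\Omega^*=\Omega^* .
\]

\emph{Conclusion.} For each $k$ and each turn $i>i(k)+A$, the time $k$ is ripe and not active, so $B(z_i,r_i)$ contains no bad point for $k$. The limit point $z$ therefore satisfies $f^k(z)\notin B(y,\varepsilon)$ for all $k\ge0$, that is, $z\in E(f,y)$. Since $\beta$ was arbitrary, $E(f,y)$ is $\alpha_n$-winning, and so is the larger set $ND(f)$. \qed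

\begin{remark}\label{rem:hyp}
The pinching condition \eqref{eq:pinching} enters only through \eqref{eq:decay}, in the proof of Lemma~\ref{lem:distortion}. For a linear expanding endomorphism $z\mapsto Lz$ of the flat torus, transports are the identity and $D_zf^k=L^k$, so that lemma holds with $Q_u=I$, and the proof above gives the conclusion of Theorem~\ref{thm:pinched} without \eqref{eq:pinching}. For nonlinear maps with $\theta<1$ the condition cannot simply be dropped, by Theorem~\ref{thm:main}. The map constructed there violates it at the fixed point $(0,0)$, where the derivative is $\operatorname{diag}(\lambda_1,\dots,\lambda_{n-1},b)$ by (F1) and the left side of \eqref{eq:pinching} equals $b^{(\nu-1-\theta)s}>1$. This excess is what the passage near $y=0$ uses to amplify the terms $\varphi_m$.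
\end{remark}

\begin{thebibliography}{1}
\bibitem{Wu} Weisheng Wu, \emph{On non-dense orbits of certain non-algebraic dynamical systems}, arXiv:1507.08149 (2015).
\end{thebibliography}
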